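# Independent functions under duality: why only $L_1$, $L_2$ and $L_\infty$ remain

## Two rare signs and one line

Fix $\delta\in(0,1]$ and let $\xi_1,\xi_2$ be independent functions on $[0,1]$, each equal to $+1$ with probability $\delta/2$, to $-1$ with probability $\delta/2$, and to $0$ otherwise. In $L_p$, $1\le p<\infty$, we have $\|\xi_i\|_p=\delta^{1/p}$, so $f_i=\delta^{-1/p}\xi_i$ has norm one. Let us approximate both $f_1$ and $f_2$ by multiples of a single function. The natural candidate is $v=(f_1+f_2)/2$. The error is $|f_1-f_2|/2$ in both cases, and we can compute it.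

The function $|\xi_1-\xi_2|/2$ equals $1/2$ when exactly one of the two is nonzero, which has probability $2\delta(1-\delta)$. When both are nonzero (probability $\delta^2$), it equals $0$ if the signs agree and $1$ if they differ, so it equals $1$ with probability $\delta^2/2$. Hence
$$\|f_1-v\|_p^p=\|f_2-v\|_p^p=\frac1\delta\Big(2\delta(1-\delta)2^{-p}+\frac{\delta^2}2\Big)=2^{1-p}(1-\delta)+\frac\delta2 .$$

- For $p=1$ the error is $1-\delta/2$: for small $\delta$ we gain almost nothing over approximating by $0$.
- For $p=2$ the error is exactly $1/\sqrt2$, whatever $\delta$ is.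
- For $p=4$ the error tends to $8^{-1/4}\approx0.59$ as $\delta\to0$.

As $\delta\to0$ the error tends to $2^{1/p-1}$, which decreases in $p$. The mechanism is visible on the coefficient vectors. We replaced $(1,0)$ by $(1/2,1/2)$, so the error $(1/2,-1/2)$ is smaller in each coordinate but lives on more coordinates. This trade is worthless in $L_1$, neutral in $L_2$, and profitable in $L_p$ with $p>2$.

In $L_2$ no line does better. If $v$ is a unit vector, Bessel's inequality for the orthonormal pair $f_1,f_2$ says that the squared distances from $f_1,f_2$ to the line through $v$ add up to at least $2-1=1$, so one of them is at least $1/2$. The same computation works for $N$ functions. Let $f_1,\dots,f_N\in L_2$ be independent with mean zero and $\|f_k\|_2\ge1$. They are orthogonal; put $e_k=f_k/\|f_k\|_2$. Let $V$ be a subspace with orthonormal basis $u_1,\dots,u_r$, $r\le n$. Then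
$$\sum_{k=1}^N\operatorname{dist}(e_k,V)^2=N-\sum_{i=1}^r\sum_{k=1}^N|\langle e_k,u_i\rangle|^2\ge N-n ,$$
so some $k$ has $\operatorname{dist}(f_k,V)\ge\operatorname{dist}(e_k,V)\ge\sqrt{1-n/N}$. If $n\le N/2$, this is at least $1/\sqrt2$. So in $L_2$ one cannot bring $N$ independent mean-zero functions of norm at least one close to a space of dimension $N/2$.

Which other spaces have this rigidity? The example suggests that "large $p$" is dangerous. Passing to the dual exponent turns small $p$ into large $p$. So what happens if we require rigidity of a space and of its dual at the same time?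

## Symmetric spaces, associate spaces and property (IR)

Scalars are real or complex; $m$ is Lebesgue measure on $[0,1]$, also written $\mathsf P$. Functions are taken up to equality a.e. Two functions are equimeasurable if their absolute values have the same distribution.

**Definition (symmetric space).** A symmetric (rearrangement-invariant) space is a Banach space $X\neq\{0\}$ of measurable functions on $[0,1]$ such that:

(i) if $g$ is measurable, $f\in X$ and $|g|\le|f|$ a.e., then $g\in X$ and $\|g\|_X\le\|f\|_X$;

(ii) if $g$ is equimeasurable with $f\in X$, then $g\in X$ and $\|g\|_X=\|f\|_X$.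

The spaces $L_p$ are examples; Lorentz spaces will appear later. We recall that $L_\infty\subset X\subset L_1$ always holds, with continuous embeddings. Let $u^*(t)=\inf\{s\ge0:m(|u|>s)\le t\}$ be the decreasing rearrangement; it is right-continuous and equimeasurable with $|u|$. If $m(|u|>s)\le m(|v|>s)$ for all $s>0$, then $u^*\le v^*$, so (i) and (ii) give
$$m(|u|>s)\le m(|v|>s)\ \ \forall s>0,\quad v\in X\quad\Longrightarrow\quad u\in X,\ \ \|u\|_X\le\|v\|_X.\tag{1}$$

**Definition (fundamental function).** $\varphi_X(t)=\|\chi_{[0,t]}\|_X$ for $0<t\le1$, and $\varphi_X(0)=0$.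

It is nondecreasing, and every set $E$ satisfies $\|\chi_E\|_X=\varphi_X(m(E))$. For $p<\infty$ we have $\varphi_{L_p}(t)=t^{1/p}$, while $\varphi_{L_\infty}(t)=1$ for $t>0$. By (i), $\|f\|_X\le\varphi_X(1)\|f\|_\infty$.

**Definition (associate space).** $X'$ is the symmetric space of all measurable $g$ with
$$\|g\|_{X'}=\sup\Big\{\int_0^1|fg|\,dt:\ \|f\|_X\le1\Big\}<\infty .$$

For instance $L_1'=L_\infty$, $L_\infty'=L_1$ and $L_2'=L_2$.

**Definition (Kolmogorov width).** For a normed space $X$ and $K\subset X$,
$$d_n(K,X)=\inf_{\dim V\le n}\ \sup_{x\in K}\ \inf_{v\in V}\|x-v\|_X ,$$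
where $V$ runs over linear subspaces of $X$ of dimension at most $n$.

The opening computation says that $d_1(\{f_1,f_2\},L_2)=1/\sqrt2$ for the two normalized rare signs.

**Definition (property (IR)).** $X\in(\mathrm{IR})$ if there is $\gamma>0$ such that for every $N$ and all independent mean-zero $f_1,\dots,f_N\in X$ with $\|f_k\|_X\ge1$ we have $d_n(\{f_1,\dots,f_N\},X)\ge\gamma$ for all $n\le\gamma N$.

We showed above that $L_2\in(\mathrm{IR})$ with $\gamma=1/2$. If $(\mathrm{IR})$ holds with $\gamma$, it holds with every smaller constant, so we always assume $\gamma<1$. We use it in this form: if $f_1,\dots,f_N$ are as in the definition, then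
$$v_1,\dots,v_N\ \text{in a common subspace of } X \text{ of dimension}\le\gamma N\quad\Longrightarrow\quad\max_k\|f_k-v_k\|_X\ge\gamma.\tag{2}$$

The property survives equivalent renorming. Suppose $A\|f\|_Y\le\|f\|_X\le B\|f\|_Y$ and $Y\in(\mathrm{IR})$ with $\gamma$. If $\|f_k\|_X\ge1$, then $\|Bf_k\|_Y\ge1$, so for $n\le\gamma N$ the width of $\{f_k\}$ in $X$ is at least $A$ times its width in $Y$, hence at least $A\gamma/B$. So $X\in(\mathrm{IR})$ with constant $A\gamma/B\le\gamma$. From now on, equality of spaces means equality up to equivalence of norms.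

The problem comes from the paper of Sergey V. Astashkin and Yu. V. Malykhin, "Rigidity of sets of independent functions in symmetric spaces", arXiv:2607.06530 (2026). The following facts are known and are quoted: $L_p\in(\mathrm{IR})$ if and only if $1\le p\le2$ or $p=\infty$; in particular $X=L_1$ and $X=L_\infty$ satisfy $X,X'\in(\mathrm{IR})$. Also, there is a symmetric space with $X\notin(\mathrm{IR})$ and $X'\notin(\mathrm{IR})$.

Among the $L_p$ the condition "$X$ and $X'$ both in $(\mathrm{IR})$" leaves exactly $p=1,2,\infty$, because $1<p<2$ has conjugate exponent in $(2,\infty)$. The problem asks whether the same holds among all symmetric spaces. It does.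

**Theorem 1.** Let $X$ be a symmetric space with $X\in(\mathrm{IR})$ and $X'\in(\mathrm{IR})$, and suppose that $X$ is neither $L_1$ nor $L_\infty$ up to equivalence of norms. Then $X=L_2$ up to equivalence of norms. Consequently
$$X\in(\mathrm{IR})\ \text{and}\ X'\in(\mathrm{IR})\iff X\in\{L_1,L_2,L_\infty\}\ \text{up to equivalence of norms.}$$

The second statement follows from the first. "$\Rightarrow$" is immediate. For "$\Leftarrow$", if $X$ is equivalent to $L_1$, $L_2$ or $L_\infty$, then $X'$ is equivalent to $L_\infty$, $L_2$ or $L_1$, and all of these are in $(\mathrm{IR})$ by the quoted facts and renorming.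

## Kashin's theorem and the duality of fundamental functions

To use $(\mathrm{IR})$ we must produce good approximations and let (2) contradict them. The source of good approximations is the large-$N$ version of replacing $(1,0)$ by $(1/2,1/2)$.

**Kashin's theorem** (B. S. Kashin, Izv. Akad. Nauk SSSR Ser. Mat. 41 (1977), 334–351; sharpened by Garnaev–Gluskin, Dokl. Akad. Nauk SSSR 277 (1984)). There is an absolute constant $C$ such that, for the Euclidean unit ball $B_2^N$, $d_n(B_2^N,\ell_\infty^N)\le Cn^{-1/2}(1+\ln(N/n))^{3/2}$ for $1\le n\le N$.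

Let $\gamma\in(0,1)$, $N\ge1/\gamma$ and $n=\lfloor\gamma N\rfloor$. Since $\gamma N\ge1$, we have $n\ge\gamma N/2$, so $N/n\le2/\gamma$ and the width is at most $C(2/\gamma)^{1/2}(1+\ln(2/\gamma))^{3/2}N^{-1/2}$. Let $K=K(\gamma)$ be twice the constant in front of $N^{-1/2}$. The width is then strictly below $KN^{-1/2}$, so by homogeneity there is a subspace $W\subset\mathbb R^N$ with $\dim W\le n$ and
$$\forall x\in\mathbb R^N\ \ \exists w\in W:\quad\|x-w\|_\infty\le KN^{-1/2}\|x\|_2.\tag{3}$$
The important point is that $K$ depends on $\gamma$ only, not on $N$.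

We also need to know what the exclusions $X\ne L_1,L_\infty$ say about $X$ and $X'$.

**Lemma 2.** For every symmetric space $X$,
$$\varphi_X(t)\,\varphi_{X'}(t)=t,\qquad 0<t\le1.\tag{4}$$
(a) If $X\ne L_\infty$, then $\varphi_X(0+)=0$. (b) If $X\ne L_1$, then $X'\ne L_\infty$.

*Proof.* **Step 1: (4), lower bound.** This is the definition of $X'$ tested on one function: $t=\int\chi_{[0,t]}\chi_{[0,t]}\le\varphi_X(t)\varphi_{X'}(t)$.

**Step 2: (4), upper bound.** We show that among functions on $[0,t]$ with given integral the constant has the smallest norm, by averaging over permutations. Let $\|f\|_X\le1$ and $h=(f\chi_{[0,t]})^*$. Then $\|h\|_X\le1$, $h=0$ on $[t,1]$, and $h$ is finite on $(0,1]$ because $f\in L_1$. For $r\in\mathbb N$ put $h_r(u)=h(jt/r)$ for $u\in[(j-1)t/r,jt/r)$, $j=1,\dots,r$, and $h_r=0$ elsewhere. Since $h$ is nonincreasing, $h_r\le h$ and $\|h_r\|_X\le1$. Permuting the $r$ values of $h_r$ cyclically produces $r$ functions equimeasurable with $h_r$, whose average is $c_r\chi_{[0,t)}$ with $tc_r=\int h_r$. By (ii) and the triangle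 inequality, $c_r\varphi_X(t)\le1$, that is, $\int h_r\le t/\varphi_X(t)$. For $r=2^i$ the partitions are nested and the right endpoint of the interval containing $u$ decreases to $u$. As $h$ is right-continuous, $h_{2^i}\uparrow h$ on $(0,t)$. By monotone convergence
$$\int_0^t|f|=\int h\le\frac t{\varphi_X(t)} .$$
Taking the supremum over $f$ gives $\varphi_{X'}(t)\le t/\varphi_X(t)$.

**Step 3: (a).** We show that a fundamental function bounded below forces $X=L_\infty$. Since $\varphi_X$ is nondecreasing, if $\varphi_X(0+)\ne0$, then $\varphi_X\ge c>0$ on $(0,1]$. Let $f\in X$ and $m(|f|>s)>0$. Since $s\chi_{\{|f|>s\}}\le|f|$, we get $\|f\|_X\ge s\,\varphi_X(m(|f|>s))\ge cs$. So $f\in L_\infty$ and $\|f\|_\infty\le c^{-1}\|f\|_X$, i.e. $X=L_\infty$.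

**Step 4: (b).** We show that $X'=L_\infty$ forces $X=L_1$. If $X'=L_\infty$, then $\varphi_{X'}\ge\kappa>0$ on $(0,1]$, so $\varphi_X(t)\le t/\kappa$ by (4). For a simple $f=\sum_ia_i\chi_{E_i}$ with disjoint $E_i$ the triangle inequality gives $\|f\|_X\le\sum_i|a_i|\varphi_X(m(E_i))\le\kappa^{-1}\|f\|_1$. For $f\in L_1$ take simple $f_i\to f$ in $L_1$. By the bound just proved, $(f_i)$ is Cauchy in $X$. It converges in $X$, hence in $L_1$, so its limit is $f$. Thus $L_1\subset X$ and $\|f\|_X\le\kappa^{-1}\|f\|_1$, i.e. $X=L_1$. $\square$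

**Definition ($\delta$-variable).** For $\delta\in(0,1]$, a function $\xi$ is a $\delta$-variable if $\xi=\pm1$ with probability $\delta/2$ each and $\xi=0$ otherwise.

Such a $\xi$ has mean zero and $\|\xi\|_X=\varphi_X(\delta)$. Finite independent families of $\delta_j$-variables exist on $[0,1]$ for any $\delta_j$. All families to which we apply $(\mathrm{IR})$ consist of multiples of such variables.

## Many equal rare signs: $\varphi_X(t)\le C\sqrt t$

Take $N$ independent $\delta$-variables with $\delta$ fixed and $N$ huge. It is tempting to approximate linearly: replace the unit vector $e_k$ by $w^{(k)}\in W$ with $\|e_k-w^{(k)}\|_\infty\le KN^{-1/2}$, and $\xi_k$ by $\sum_jw^{(k)}_j\xi_j$. The error is at most $KN^{-1/2}\sum_j|\xi_j|$. But typically about $\delta N$ of the $\xi_j$ are nonzero, so this bound is of size $K\delta N^{1/2}$, which is useless as $N\to\infty$.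

What helps is to apply (3) not to $e_k$ but, for each $\omega$, to the whole vector of values $x(\omega)=(\xi_1(\omega),\dots,\xi_N(\omega))$. Its Euclidean length is about $\sqrt{\delta N}$, so its sup-distance to $W$ is about $KN^{-1/2}\sqrt{\delta N}=K\sqrt\delta$, independent of $N$. The choice of the approximating vector may depend on $\omega$ in any nonlinear way, because the coordinates of *any* $W$-valued function are linear combinations of $\dim W$ scalar functions.

**Proposition 3.** If $X\in(\mathrm{IR})$ with constant $\gamma<1$, $K=K(\gamma)$, and $X\ne L_\infty$, then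
$$\varphi_X(\delta)\le2\gamma^{-1}K\varphi_X(1)\sqrt\delta\qquad\text{for all }\delta\in(0,1].$$

*Proof.* Write $\varphi=\varphi_X$. Fix $\delta$, let $N\ge1/\gamma$, $n=\lfloor\gamma N\rfloor$, and take $W$ from (3). Let $\xi_1,\dots,\xi_N$ be independent $\delta$-variables, $f_k=\xi_k/\varphi(\delta)$, so $\|f_k\|_X=1$, and let $S=\sum_k|\xi_k|$ be the number of nonzero coordinates of $x(\omega)$.

**Step 1: the approximants.** We build $v_k$ in a space of dimension at most $n$. The vector $x(\omega)$ takes finitely many values. For each value $x$ with at most $2\delta N$ nonzero coordinates, choose $w(x)\in W$ with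
$$\|x-w(x)\|_\infty\le KN^{-1/2}\|x\|_2\le KN^{-1/2}\sqrt{2\delta N}=K\sqrt{2\delta}.$$
For the other values put $w(x)=0$. Let $v_k(\omega)=w_k(x(\omega))/\varphi(\delta)$, where $w_k$ is the $k$-th coordinate. If $b^1,\dots,b^r$, $r\le n$, is a basis of $W$ and $w(x(\omega))=\sum_ic_i(\omega)b^i$, then each $c_i$ is a simple function and $v_k=\varphi(\delta)^{-1}\sum_ib^i_kc_i$. So all $v_k$ lie in $\operatorname{span}\{c_1,\dots,c_r\}\subset X$, of dimension at most $n\le\gamma N$.

**Step 2: the error.** We bound $\|f_k-v_k\|_X$ for every $k$. On $\{S\le2\delta N\}$ we have $|f_k-v_k|\le K\sqrt{2\delta}/\varphi(\delta)$, and on $\{S>2\delta N\}$ we have $v_k=0$. Hence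
$$\|f_k-v_k\|_X\le\frac{K\sqrt{2\delta}\,\varphi(1)}{\varphi(\delta)}+\frac{\|\xi_k\chi_{\{S>2\delta N\}}\|_X}{\varphi(\delta)}.$$
The mean of $S$ is $\delta N$ and its variance is $N\delta(1-\delta)$, so by Chebyshev's inequality
$$\mathsf P(S>2\delta N)\le\frac{N\delta(1-\delta)}{(\delta N)^2}\le\frac1{\delta N}.$$
Since $|\xi_k|\le1$, the last term is at most $\varphi(\min\{1,1/(\delta N)\})/\varphi(\delta)$.

**Step 3: the limit.** We remove the large-deviation term. By (2) the bound from Step 2 is at least $\gamma$ for every $N\ge1/\gamma$. Let $N\to\infty$. By Lemma 2(a), $\varphi(0+)=0$, so the second term tends to $0$ and $\gamma\le K\sqrt{2\delta}\,\varphi(1)/\varphi(\delta)$. Since $\sqrt2\le2$, this implies the claim. $\square$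

As a check, $\varphi_{L_p}(\delta)=\delta^{1/p}$ violates the conclusion for $2<p<\infty$, in agreement with the list of $L_p$ in $(\mathrm{IR})$.

Now suppose the hypotheses of Theorem 1 hold. Then $X\ne L_\infty$, and $X'\neq L_\infty$ by Lemma 2(b). Proposition 3 applies to both, so both fundamental functions are at most a constant times $\sqrt t$. By (4), each is $t$ divided by the other, so both are also at least a constant times $\sqrt t$. There are constants $0<a\le b$ with
$$a\sqrt t\le\varphi_X(t)\le b\sqrt t,\qquad a\sqrt t\le\varphi_{X'}(t)\le b\sqrt t,\qquad t\in(0,1].\tag{5}$$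

## What the fundamental function cannot see: $L_{2,q}$

Does (5) already give $X=L_2$? It does not. For $2<q<\infty$ consider the Lorentz space $L_{2,q}$ with the norm
$$\|f\|_{2,q}=\Big(\int_0^1\big(t^{1/2}f^{**}(t)\big)^q\,\frac{dt}t\Big)^{1/q},\qquad f^{**}(t)=\frac1t\int_0^tf^* ,$$
and for $q=\infty$ with the norm $\sup_tt^{1/2}f^{**}(t)$. This is a standard symmetric space.

*Its fundamental function.* For $f=\chi_{[0,s]}$ we have $f^{**}(t)=\min(1,s/t)$. For $q<\infty$,
$$\|f\|_{2,q}^q=\int_0^st^{q/2-1}dt+s^q\int_s^1t^{-q/2-1}dt=\frac2qs^{q/2}+\frac2q\big(s^{q/2}-s^q\big),$$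
which lies between $\frac2qs^{q/2}$ and $\frac4qs^{q/2}$. For $q=\infty$ the norm is $\sqrt s$. So the fundamental function is equivalent to $\sqrt t$, and by (4) so is that of the associate space. Thus (5) holds for $X=L_{2,q}$.

*It is not contained in $L_2$.* Let $f(t)=t^{-1/2}(1+\ln(1/t))^{-1/2}$. Since $t(1+\ln(1/t))$ has derivative $\ln(1/t)\ge0$, $f$ is decreasing. With $u=1+\ln(1/t)$ we get $\int_0^1f^2=\int_1^\infty du/u=\infty$. On the other hand, for $u\le t$ we have $(1+\ln(1/u))^{-1/2}\le(1+\ln(1/t))^{-1/2}$, so
$$f^{**}(t)\le\frac1t(1+\ln(1/t))^{-1/2}\int_0^tu^{-1/2}du=2f(t).$$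
For $q<\infty$ this gives $\|f\|_{2,q}^q\le2^q\int_1^\infty u^{-q/2}du<\infty$ because $q>2$. For $q=\infty$, $t^{1/2}f^{**}(t)\le2$. So $f\in L_{2,q}\setminus L_2$.

So (5) cannot finish the proof, and $(\mathrm{IR})$ must be used again. We can also see what the first use missed. In Proposition 3 the error was bounded by a *constant* function on $[0,1]$, so the only norm that entered was $\varphi(1)$. To control $\|h\|_X$ for a general $h$ we need a version in which the error has the shape of $h$.

## Independent functions with total support at most one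

What should we aim for? Suppose disjoint sets $B_j$ have measures $\delta_j$. The function $\tilde g=\sum_{j\le N}\delta_j^{-1/2}\chi_{B_j}$ consists of $N$ blocks of $L_2$-norm one, so $\|\tilde g\|_2=\sqrt N$. If we can show $\|\tilde g\|_X\ge c\sqrt N$ for all such block functions, we can hope for $\|h\|_X\ge c\|h\|_2$ for all $h$, since a simple function can be cut into blocks of equal $L_2$-norm. For instance, let $h=2$ on $[0,1/4]$ and $h=1$ on $(1/4,1]$. Cut $[0,1/4]$ into $4$ pieces of measure $1/16$ and $(1/4,1]$ into $3$ pieces of measure $1/4$. On every piece $B$ we have $h=\frac12m(B)^{-1/2}$, so $h=\frac12\tilde g$ with $N=7$, and indeed $\|h\|_2^2=1+\frac34=\frac74=\big(\tfrac12\sqrt7\big)^2$.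

The property $(\mathrm{IR})$ speaks of independent functions, not disjoint ones. The way across is to take independent $\delta_j$-variables with the *same* numbers $\delta_j$. Since the $B_j$ are disjoint, $\sum_j\delta_j\le1$, so on average at most one of the variables is nonzero, and it is very unlikely that more than $M$ are. In this regime the linear approximation, which failed in the previous regime, does work: the sum $\sum_j|f_j|$ has few nonzero terms, and each of them is controlled by a copy of the block function.

**Lemma 4.** Let $X\in(\mathrm{IR})$ with constant $\gamma<1$, $K=K(\gamma)$ and $\varphi=\varphi_X$. Let $N\ge1/\gamma$, let $B_1,\dots,B_N\subset[0,1]$ be disjoint with $m(B_j)=\delta_j>0$, and let $g=\sum_j\varphi(\delta_j)^{-1}\chi_{B_j}$. Then for every $M\in\mathbb N$,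
$$\gamma\le\max_k\frac{\varphi(\delta_k/M!)}{\varphi(\delta_k)}+KMN^{-1/2}\|g\|_X.\tag{6}$$

*Proof.* Let $\xi_j$ be independent $\delta_j$-variables, $f_j=\xi_j/\varphi(\delta_j)$, so $\|f_j\|_X=1$. Put $A_j=\{\xi_j\ne0\}$, so $m(A_j)=\delta_j$, and $S=\sum_j\chi_{A_j}$.

**Step 1: the approximants.** We again need $v_k$ from a space of dimension at most $\gamma N$. Take $W$ from (3) with $\dim W\le n=\lfloor\gamma N\rfloor$ and choose $w^{(k)}\in W$ with $\|e_k-w^{(k)}\|_\infty\le KN^{-1/2}$. Put
$$v_k=\chi_{\{S\le M\}}\sum_jw^{(k)}_jf_j .$$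
The map $w\mapsto\chi_{\{S\le M\}}\sum_jw_jf_j$ is linear, so all $v_k$ lie in the span of the images of a basis of $W$, of dimension at most $n$. On $\{S\le M\}$ the difference $f_k-v_k$ is $\sum_j(e_k-w^{(k)})_jf_j$, and on $\{S>M\}$ it is $f_k$. Hence
$$|f_k-v_k|\le|f_k|\chi_{\{S>M\}}+KN^{-1/2}\chi_{\{S\le M\}}\sum_j|f_j| .$$

**Step 2: crowded points.** We show that the first term lives on a set much smaller than $A_k$. On $A_k$ the event $S>M$ means that at least $M$ of the other $A_j$ occur. By independence, and since $\sum_j\delta_j\le1$,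
$$m(A_k\cap\{S>M\})=\delta_k\,\mathsf P\Big(\sum_{j\ne k}\chi_{A_j}\ge M\Big)\le\delta_k\sum_{|J|=M}\ \prod_{j\in J}\delta_j\le\delta_k\frac{\big(\sum_j\delta_j\big)^M}{M!}\le\frac{\delta_k}{M!} .$$
The first inequality is the union bound over the sets $J$ of $M$ indices different from $k$. In the second we enlarge the sum to all sets $J$ of $M$ indices and use that expanding $(\sum_j\delta_j)^M$ produces each product over $J$ exactly $M!$ times. Since $|f_k|=\varphi(\delta_k)^{-1}$ on $A_k$, the first term has norm at most $\varphi(\delta_k/M!)/\varphi(\delta_k)$.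

**Step 3: uncrowded points.** We show that $\chi_{\{S\le M\}}\sum_j|f_j|$ is dominated by $M$ functions, each no larger in distribution than $g$. Let $G_i(\omega)=|f_j(\omega)|$, where $j$ is the $i$-th smallest index with $\omega\in A_j$, and $G_i(\omega)=0$ if $S(\omega)<i$. On $\{S\le M\}$ the sum $\sum_j|f_j|$ has at most $M$ nonzero terms, so it equals $\sum_{i\le M}G_i$ there, and $\chi_{\{S\le M\}}\sum_j|f_j|\le\sum_{i\le M}G_i$ everywhere. If $G_i(\omega)>s>0$, then $\omega\in A_j$ for some $j$ with $\varphi(\delta_j)^{-1}>s$. Therefore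
$$m(G_i>s)\le\sum_{j:\ \varphi(\delta_j)^{-1}>s}\delta_j=m(g>s),$$
where the equality uses that the $B_j$ are disjoint. By (1), $\|G_i\|_X\le\|g\|_X$, so the second term has norm at most $KN^{-1/2}M\|g\|_X$.

**Step 4: applying (IR).** By (2), $\gamma\le\max_k\|f_k-v_k\|_X$. Adding the bounds of Steps 2 and 3 gives (6). $\square$

## From block functions to $X\subset L_2$

**Proposition 5.** If $X\in(\mathrm{IR})$ and $a\sqrt t\le\varphi_X(t)\le b\sqrt t$ on $(0,1]$ with $a>0$, then $X\subset L_2$, and there is $c_0>0$ with $\|f\|_X\ge c_0\|f\|_2$ for all $f\in X$.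

*Proof.* Let $\gamma<1$ be an $(\mathrm{IR})$ constant of $X$, $K=K(\gamma)$ and $\varphi=\varphi_X$.

**Step 1: blocks.** We make the first term of (6) harmless by choosing $M$. Choose $M$ with $(b/a)(M!)^{-1/2}\le\gamma/2$. Then $\varphi(\delta/M!)/\varphi(\delta)\le b\sqrt{\delta/M!}\,/(a\sqrt\delta)\le\gamma/2$ for every $\delta$. Let $N\ge1/\gamma$, let $B_1,\dots,B_N$ be disjoint with $m(B_j)=\delta_j>0$, and let $\tilde g=\sum_j\delta_j^{-1/2}\chi_{B_j}$. Since $\varphi(\delta_j)\ge a\sqrt{\delta_j}$, the function $g$ of Lemma 4 satisfies $g\le a^{-1}\tilde g$. So (6) gives $\gamma/2\le KMa^{-1}N^{-1/2}\|\tilde g\|_X$, that is,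
$$\|\tilde g\|_X\ge c_0\sqrt N,\qquad c_0=\frac{\gamma a}{2KM},\qquad N\ge1/\gamma.\tag{7}$$

**Step 2: simple functions.** We cut a simple function into blocks of equal $L_2$-norm. Let $h=\sum_ia_i\chi_{E_i}$ be a finite sum with $a_i>0$ and disjoint $E_i$ of positive measure. For $\varepsilon>0$ cut from $E_i$ exactly $L_i=\lfloor m(E_i)a_i^2/\varepsilon^2\rfloor$ disjoint pieces of measure $(\varepsilon/a_i)^2$; there is room, since $L_i(\varepsilon/a_i)^2\le m(E_i)$. On each piece $B$ we have $h=a_i=\varepsilon\,m(B)^{-1/2}$. Let $\tilde g$ be built from all $N=\sum_iL_i$ pieces, so $h\ge\varepsilon\tilde g$. For small $\varepsilon$ we have $N\ge1/\gamma$, and (7) gives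
$$\|h\|_X\ge c_0\,\varepsilon\Big(\sum_iL_i\Big)^{1/2}\longrightarrow c_0\Big(\sum_im(E_i)a_i^2\Big)^{1/2}=c_0\|h\|_2\qquad(\varepsilon\to0),$$
because $\varepsilon^2L_i\to m(E_i)a_i^2$.

**Step 3: all of $X$.** We pass to the limit. For $f\in X$ take simple $h_i$ with $0\le h_i\uparrow|f|$. Then $c_0\|h_i\|_2\le\|h_i\|_X\le\|f\|_X$, and monotone convergence gives $c_0\|f\|_2\le\|f\|_X$. $\square$

## Two embeddings into $L_2$ and duality

*Proof of Theorem 1.* We have established (5). Since $X$ and $X'$ are both in $(\mathrm{IR})$, Proposition 5 applies to both and gives constants with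
$$\|f\|_2\le C\|f\|_X\quad(f\in X),\qquad\|g\|_2\le C'\|g\|_{X'}\quad(g\in X').\tag{8}$$
The second inequality should dualize to $L_2\subset X$. We have to be careful, because the dual $X^*$ may be larger than $X'$ and nothing about reflexivity or separability is assumed. So we argue on bounded functions.

**Step 1: a norming functional is an integral on $L_\infty$.** We want to write $\|f\|_X=\int fg$ with an honest function $g$. Let $f\in L_\infty$. By Hahn–Banach choose $\ell\in X^*$ with $\|\ell\|=1$ and $\ell(f)=\|f\|_X$. (If $f=0$, there is nothing to prove.) Put $\nu(E)=\ell(\chi_E)$. This is finitely additive, and $|\nu(E)|\le\varphi_X(m(E))\le b\sqrt{m(E)}$. Hence if $E=\bigcup_iE_i$ is a disjoint union, then $\nu(E)-\sum_{i\le r}\nu(E_i)=\nu\big(\bigcup_{i>r}E_i\big)\to0$ as $r\to\infty$. So $\nu$ is countably additive and absolutely continuous, and by Radon–Nikodym $\nu(E)=\int_Eg$ with $g\in L_1$. Thus $\ell(u)=\int ug$ for simple $u$. For $u\in L_\infty$ take simple $u_i\to u$ uniformly: $|\ell(u)-\ell(u_i)|\le\varphi_X(1)\|u-u_i\|_\infty\to0$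 and $\int u_ig\to\int ug$. So $\ell(u)=\int ug$ for all $u\in L_\infty$.

**Step 2: $\|g\|_{X'}\le1$.** We need this to apply (8) to $g$. Let $u\in X$, $\|u\|_X\le1$, and let $u_i$ be simple with $0\le u_i\uparrow|u|$. Then $u_i\,\overline{\operatorname{sgn}g}\in L_\infty$, and by Step 1
$$\int u_i|g|=\ell\big(u_i\,\overline{\operatorname{sgn}g}\big)\le\|u_i\|_X\le1 .$$
By monotone convergence $\int|ug|\le1$, so $g\in X'$ and $\|g\|_{X'}\le1$.

**Step 3: the reverse inequality on $L_\infty$.** We combine. By Step 1, the Cauchy–Schwarz inequality, (8) and Step 2,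
$$\|f\|_X=\ell(f)=\int fg\le\|f\|_2\|g\|_2\le C'\|f\|_2\qquad(f\in L_\infty).$$

**Step 4: extension to $L_2$.** We pass from bounded functions to all of $L_2$. For $f\in L_2$ the truncations $f_i=f\chi_{\{|f|\le i\}}$ converge to $f$ in $L_2$. By Step 3 they are Cauchy in $X$. Since $X\hookrightarrow L_1$, their limit in $X$ is $f$. So $f\in X$ and $\|f\|_X\le C'\|f\|_2$. Together with the first inequality of (8), $X=L_2$ with equivalent norms. $\blacksquare$

## $(\mathrm{IR})$ for $X$ alone

Lemma 4 does not mention $X'$, and it yields information even when we know nothing about the associate space.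

**Theorem 6.** Let $X\in(\mathrm{IR})$ and $X\neq L_\infty$. Then there are $c,C>0$ such that:

1. $\dfrac{\varphi_X(t)}{\sqrt t}\le C\,\dfrac{\varphi_X(s)}{\sqrt s}$ for $0<t\le s\le1$. In particular $\varphi_X(t)\le C\varphi_X(1)\sqrt t$.
2. For all $N$ and all disjoint $B_1,\dots,B_N$ of positive measure, $\Big\|\sum_{j\le N}\chi_{B_j}/\varphi_X(m(B_j))\Big\|_X\ge c\sqrt N$.
3. Either $\varphi_X(t)=o(\sqrt t)$ as $t\to0$, or $\varphi_X(t)$ is equivalent to $\sqrt t$ and $X\subset L_2$.

*Proof.* Write $\varphi=\varphi_X$ and $\psi(t)=\varphi(t)/\sqrt t$, and let $\gamma<1$ and $K=K(\gamma)$ be as before.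

**Step 1: item 1.** We want $\psi$ to be almost nondecreasing. The first term of (6) involves the ratio $\psi(t/M!)/\psi(t)$, on which we have no a priori bound; so we choose $t$ to be a near-maximum of $\psi$, where the bound is automatic. By Proposition 3, $L(s)=\sup_{0<u\le s}\psi(u)<\infty$. Fix $s$ and choose $t\in(0,s]$ with $\psi(t)\ge L(s)/2$. Choose $M=M(\gamma)$ with $2(M!)^{-1/2}\le\gamma/2$, and let $N=\lfloor s/t\rfloor$.

If $N<1/\gamma$, then $s/t<1+1/\gamma$, and
$$\psi(t)\le\frac{\varphi(s)}{\sqrt t}=\sqrt{s/t}\;\psi(s)\le\sqrt{1+1/\gamma}\;\psi(s).$$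

If $N\ge1/\gamma$, apply Lemma 4 with $N$ disjoint sets of measure $\delta_j=t$; they exist because $Nt\le s\le1$. Here $\|g\|_X=\varphi(Nt)/\varphi(t)\le\varphi(s)/\varphi(t)$, and
$$\frac{\varphi(t/M!)}{\varphi(t)}=\frac{\psi(t/M!)}{\psi(t)}(M!)^{-1/2}\le\frac{L(s)}{L(s)/2}(M!)^{-1/2}=2(M!)^{-1/2}\le\frac\gamma2 .$$
So (6) gives $\gamma/2\le KMN^{-1/2}\varphi(s)/\varphi(t)$. Since $N\ge s/(2t)$,
$$\psi(t)=\frac{\varphi(t)}{\sqrt t}\le\frac{2KM}\gamma\cdot\frac{\varphi(s)}{\sqrt{Nt}}\le\frac{2\sqrt2\,KM}\gamma\,\psi(s).$$

In both cases $L(s)\le2\psi(t)\le C\psi(s)$ with $C$ depending only on $\gamma$. As $\psi(u)\le L(s)$ for every $u\le s$, this is item 1. The special case is $s=1$.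

**Step 2: item 2.** Now item 1 controls the first term of (6) for all $\delta$. Indeed $\varphi(\delta/M!)/\varphi(\delta)\le C(M!)^{-1/2}$. Choose a new $M$ with $C(M!)^{-1/2}\le\gamma/2$. For $N\ge1/\gamma$, (6) gives $\|g\|_X\ge\frac\gamma{2KM}\sqrt N$. For $N<1/\gamma$ we have $g\ge\chi_{B_1}/\varphi(m(B_1))$, so $\|g\|_X\ge1\ge\sqrt{\gamma N}$. Take $c=\min\{\gamma/(2KM),\sqrt\gamma\}$.

**Step 3: item 3.** We show that $\psi$ either tends to $0$ or is bounded below. If $\psi(t)\not\to0$, let $\lambda=\limsup_{t\to0}\psi(t)>0$. Letting $t\to0$ along a suitable sequence in item 1 gives $\lambda\le C\psi(s)$ for every $s$, while $\psi\le C\varphi(1)$. So $\varphi$ is equivalent to $\sqrt t$, and Proposition 5 gives $X\subset L_2$. $\square$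

The order $\sqrt N$ in item 2 and the comparison function $\sqrt t$ in item 1 cannot be improved in general, since $L_2\in(\mathrm{IR})$: there $\varphi(t)=\sqrt t$ and the norm in item 2 is exactly $\sqrt N$. For $L_p$ with $1\le p<2$ the first alternative in item 3 occurs, since $t^{1/p}=o(\sqrt t)$, and the norm in item 2 is $N^{1/p}\ge\sqrt N$.

Item 3 also settles the Lorentz spaces met above: $L_{2,q}\notin(\mathrm{IR})$ for $q>2$, because its fundamental function is equivalent to $\sqrt t$ but $L_{2,q}\not\subset L_2$.

**Remark (weaker hypothesis).** Look at where (2) was used: in Proposition 3 and in Lemma 4. Both times the functions were independent, symmetric and three-valued (values $0,\pm a_k$), and $n=\lfloor\gamma N\rfloor$. So if $X\ne L_1,L_\infty$, and $X$ and $X'$ both satisfy $(\mathrm{IR})$ merely for such families, then already $X=L_2$, and hence the full property $(\mathrm{IR})$ holds for $X$ and $X'$.
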